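\title{The moduli of the overpartition congruences $\bar p(mQ^3n)\equiv 0\pmod m$}

\begin{abstract}
Let $\bar p(n)$ be the number of overpartitions of $n$. For $m\in\{3,5,7,11\}$ it is known that $\bar p(mQ^3n)\equiv0\pmod m$ for every odd prime $Q\equiv-1\pmod m$ and every $n$ coprime to $Q$. We prove the conjecture that no other odd prime $m$ has this property. More precisely, for every prime $m\ge13$ the congruence fails for a set of primes $Q\equiv-1\pmod m$ of positive lower density. The numbers $(-1)^n\bar p(mn)$ are, modulo $m$, the coefficients of a modular form $F$ of weight $\frac{m-2}2$ on $\Gamma_0(4)$. Galois representations show that the congruences force $F$ to be a Hecke eigenform with eigenvalues $1+p^{m-4}$. This condition is then moved to a single form of weight $-\frac12$ that does not depend on $m$, and a study of the operator $q\,d/dq$ at the zeros of the Hasse invariant turns it into a linear relation between three explicit series, which fails for all $m\ge13$.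
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{overpartition} of $n$ is a non-increasing sequence of positive integers with sum $n$ in which the first occurrence of each integer may be overlined; those of $2$ are $2$, $\bar2$, $1+1$, $\bar1+1$. The overlined parts form a partition into distinct parts and the remaining parts form an arbitrary partition, so the number $\bar p(n)$ of overpartitions of $n$ is given by
\[
\sum_{n\ge0}\bar p(n)q^n=\prod_{n\ge1}\frac{1+q^n}{1-q^n}.
\]
It is known that for each $m\in\{3,5,7,11\}$ and each odd prime $Q\equiv-1\pmod m$,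
\begin{equation}\label{eq:cong}
\bar p(mQ^3n)\equiv0\pmod m\qquad\text{for all $n\ge1$ coprime to $Q$};
\end{equation}
the case $m=5$ is due to Treneer. The following conjecture is posed in \cite{Zheng}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $m$ be an odd prime. If \eqref{eq:cong} holds for all odd primes $Q\equiv-1\pmod m$, then $m\in\{3,5,7,11\}$.}
\medskip

Fix an odd prime $m$. We call an odd prime $Q\equiv-1\pmod m$ \emph{good} if \eqref{eq:cong} holds, and \emph{bad} otherwise. The \emph{lower density} of a set $\mathcal B$ of primes is the lower limit, as $X\to\infty$, of the proportion of primes $p\le X$ that lie in $\mathcal B$.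

\begin{theorem}\label{thm:main}
Let $m\ge13$ be prime. Then the set of bad primes has positive lower density among all primes. In particular there is a bad prime $Q\equiv-1\pmod m$, and the conjecture is true.
\end{theorem}

\begin{corollary}\label{cor:main}
For an odd prime $m$ the following are equivalent:
\begin{enumerate}
\item[(i)] \eqref{eq:cong} holds for all odd primes $Q\equiv-1\pmod m$;
\item[(ii)] \eqref{eq:cong} holds for all odd primes $Q\equiv-1\pmod m$ outside some set of primes of lower density $0$;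
\item[(iii)] $m\in\{3,5,7,11\}$.
\end{enumerate}
\end{corollary}

\begin{proof}
(i) implies (ii) with the empty exceptional set. If (ii) holds, the bad primes lie in a set of lower density $0$ and so have lower density $0$; by Theorem~\ref{thm:main}, $m<13$, which is (iii). That (iii) implies (i) is the known result quoted above.
\end{proof}

The shape of \eqref{eq:cong} comes from Hecke operators. Modulo $m$, the series $F=\sum(-1)^n\bar p(mn)q^n$ is a modular form of half-integral weight $\frac{m-2}2$ on $\Gamma_0(4)$ with constant term $1$. The Hecke operator $T(Q^2)$ multiplies constant terms by $1+Q^{m-4}$, and the coefficient of $q^{Qn}$ in $T(Q^2)F$ is $\pm\bar p(mQ^3n)$ when $Q\nmid n$. So if $F$ is an eigenform of $T(Q^2)$, the eigenvalue is $1+Q^{m-4}$; it vanishes for $Q\equiv-1\pmod m$, and \eqref{eq:cong} follows. For small $m$ the space containing $F$ is so small that $F$ has to be an eigenform (Example~\ref{ex:small}). The dimension grows linearly in $m$, and one guesses that the phenomenon stops.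

Two difficulties stand between this guess and a proof. First, \eqref{eq:cong} is much weaker than the statement that $F$ is an eigenform: it concerns only primes $Q\equiv-1\pmod m$, and only some of the coefficients of $T(Q^2)F$. Sections~\ref{sec:VQ}--\ref{sec:eigen} close this gap, with a study of forms whose coefficients vanish at the integers exactly divisible by $Q$, and with Galois representations. Second, one has to show for all $m\ge13$ at once that $F$ is not an eigenform, although $F$ and its weight change with $m$. Sections~\ref{sec:field} and~\ref{sec:noteigen} do this by passing to weight $-\frac12$, where one explicit form serves for every $m$. Section~\ref{sec:forms} recalls what we need about forms on $\Gamma_0(4)$, and Section~\ref{sec:F} introduces $F$ and reduces Theorem~\ref{thm:main} to these two statements.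

\section{Modular forms on $\Gamma_0(4)$}\label{sec:forms}

Let $q=e^{2\pi iz}$ with $z$ in the upper half-plane $\mathbb H$, and let $\partial=q\frac d{dq}=\frac1{2\pi i}\frac d{dz}$; it multiplies the coefficient of $q^n$ by $n$. Let $U_r\sum a(n)q^n=\sum a(rn)q^n$. Put
\[
\theta=\sum_{n\in\mathbb Z}q^{n^2},\qquad F_2=\sum_{n>0\text{ odd}}\sigma(n)q^n,\qquad w=1-\frac{32F_2}{\theta^4},\qquad \Phi=F_2\,(\theta^4-16F_2),
\]
where $\sigma(n)$ is the sum of the divisors of $n$.

\subsection*{Multipliers and cusps}
For $\gamma=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\Gamma_0(4)$ let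
\[
j(\gamma,z)=\frac{\theta(\gamma z)}{\theta(z)}=\varepsilon_d^{-1}\Bigl(\frac cd\Bigr)(cz+d)^{1/2}.
\]
The notation is Shimura's \cite{Shimura}: the square root has argument in $(-\frac\pi2,\frac\pi2]$; $\varepsilon_d$ is $1$ or $i$ according as $d\equiv1$ or $3\pmod4$; and $\bigl(\frac cd\bigr)$ is the Jacobi symbol for $d>0$, while for $d<0$ it is $\bigl(\frac c{|d|}\bigr)$ if $c>0$ and $-\bigl(\frac c{|d|}\bigr)$ if $c<0$, with $\bigl(\frac0{\pm1}\bigr)=1$. For fixed $c\ne0$ the symbol $\bigl(\frac cd\bigr)$ depends only on $d$ modulo $4|c|$. We have $j(\gamma,z)^2=\bigl(\frac{-1}d\bigr)(cz+d)$.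

For $\ell\in\mathbb Z$ let $M^!_{\ell/2}$ be the space of holomorphic functions $f$ on $\mathbb H$ with $f(\gamma z)=j(\gamma,z)^\ell f(z)$ for $\gamma\in\Gamma_0(4)$ that are meromorphic at the cusps: for each $\gamma\in SL_2(\mathbb Z)$ the function $(cz+d)^{-\ell/2}f(\gamma z)$ is a series in $q^{1/4}$ with finitely many negative exponents. The least exponent of $q$ in it is the \emph{order} of $f$ at the cusp $\gamma\infty$. Let $M_{\ell/2}$ be the subspace of forms of order $\ge0$ at all cusps. If $4\mid\ell$ this is the usual space of weight $\ell/2$ on $\Gamma_0(4)$; if $\ell\equiv2\pmod4$ it is the space with character $\bigl(\frac{-1}d\bigr)$. There are three cusps: a reduced fraction $x/y$ is equivalent to $\infty$, $\frac12$ or $0$ according as $4\mid y$, $y\equiv2\pmod4$, or $y$ is odd.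

\subsection*{The basis}
We use the following facts \cite{Cohen}, \cite[IV.1]{Koblitz}. On $\mathbb H$ and at the cusps, $\theta\in M_{1/2}$ vanishes only at $\frac12$, to order $\frac14$, and $F_2\in M_2$ vanishes only at $\infty$, to order $1$. The forms $\theta^{\ell-4i}F_2^i$ with $0\le i\le\ell/4$ are a basis of $M_{\ell/2}$.

These basis elements are $q^i+\cdots\in\mathbb Z[[q]]$. Hence a form in $M_{\ell/2}$ is determined by its coefficients up to $q^{\lfloor\ell/4\rfloor}$, and for a subring $O\subset\mathbb C$ the module $M_{\ell/2}(O)$ of forms with coefficients in $O$ is the $O$-span of the basis. Since $F_2=\theta^4(1-w)/32$,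
\begin{equation}\label{eq:basis}
M_{\ell/2}(O)=\{\theta^\ell P(w):\ P\in O[w],\ \deg P\le\ell/4\}\qquad\text{if }2\in O^\times .
\end{equation}
As $w=1-32q+\cdots$, the constant term of $\theta^\ell P(w)$ is $P(1)$. If $\ell>0$ is odd, every basis element contains a positive power of $\theta$, so every form in $M_{\ell/2}$ vanishes at $\frac12$.

\subsection*{Hecke operators}
Consider pairs $(\beta,\phi)$ with $\beta=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in GL_2^+(\mathbb Q)$ and $\phi$ holomorphic on $\mathbb H$ with $\phi^2=t\,(\det\beta)^{-1/2}(cz+d)$ for a constant $t$ of absolute value $1$. They form a group under $(\beta,\phi)(\beta',\phi')=(\beta\beta',\phi(\beta'z)\phi'(z))$, which acts in weight $\ell/2$ on the right by $f|(\beta,\phi)=\phi^{-\ell}f(\beta z)$. Let $\Delta=\{(\gamma,j(\gamma,z)):\gamma\in\Gamma_0(4)\}$. Let $p$ be an odd prime and $\xi=(\operatorname{diag}(1,p^2),p^{1/2})$. By \cite{Shimura}, $\Delta\xi\Delta$ is the disjoint union of the cosets $\Delta\xi_\nu$, where $\xi_\nu$ runs over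
\[
\Bigl(\begin{pmatrix}1&b\\0&p^2\end{pmatrix},p^{1/2}\Bigr),\qquad
\Bigl(\begin{pmatrix}p&h\\0&p\end{pmatrix},\varepsilon_p^{-1}\Bigl(\frac{-h}p\Bigr)\Bigr),\qquad
\Bigl(\begin{pmatrix}p^2&0\\0&1\end{pmatrix},p^{-1/2}\Bigr),
\]
with $b$ modulo $p^2$ and $h\not\equiv0$ modulo $p$. This decomposition involves no weight, which matters because we need $\ell=-1$. For odd $\ell=2\lambda'+1\in\mathbb Z$ define $T(p^2)f=p^{\ell/2-2}\sum_\nu f|\xi_\nu$. Right multiplication by $\Delta$ permutes the cosets, so $T(p^2)$ preserves $M^!_{\ell/2}$; it also preserves $M_{\ell/2}$ and the cusp forms. For $f=\sum a(n)q^n$ the first type of representative contributes $\sum a(p^2n)q^n$ and the third $p^{\ell-2}f(p^2z)$. The second contributes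
\[
p^{\ell/2-2}\varepsilon_p^\ell\Bigl(\frac{-1}p\Bigr)\sum_na(n)\Bigl(\sum_h\Bigl(\frac hp\Bigr)e^{2\pi ihn/p}\Bigr)q^n=p^{\lambda'-1}\sum_n\Bigl(\frac{(-1)^{\lambda'}n}p\Bigr)a(n)q^n,
\]
because the Gauss sum equals $\bigl(\frac np\bigr)\varepsilon_p\sqrt p$ and $\varepsilon_p^{\ell+1}=\bigl(\frac{-1}p\bigr)^{\lambda'+1}$. So the $n$-th coefficient of $T(p^2)f$ is
\begin{equation}\label{eq:hecke}
a(p^2n)+\Bigl(\frac{(-1)^{\lambda'}n}p\Bigr)p^{\lambda'-1}a(n)+p^{2\lambda'-1}a(n/p^2),
\end{equation}
with $a(x)=0$ for $x\notin\mathbb Z$. Multiplying $n$ by a square prime to $p$ does not change the Legendre symbol, so the operators $T(p^2)$ commute with each other and with $U_4$.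

\subsection*{The Fricke element}
To control the cusp $0$ we use $\mathcal W=\Bigl(\begin{pmatrix}0&-1\\4&0\end{pmatrix},(-2iz)^{1/2}\Bigr)$, whose matrix $W$ sends $\infty$ to $0$. The theta transformation formula says $\theta|\mathcal W=\theta$ in weight $\frac12$.

\begin{lemma}\label{lem:fricke}
\begin{enumerate}
\item[(a)] $\mathcal W$ preserves $M^!_{\ell/2}$ and $M_{\ell/2}$, and for odd $\ell$ it commutes with $T(p^2)$.
\item[(b)] $(\theta^\ell P(w))|\mathcal W=\theta^\ell P(-w)$ for $P\in\mathbb C[w]$.
\item[(c)] Let $\ell>0$ be odd and $f=\theta^\ell P(w)\in M_{\ell/2}$. Then $f$ is a cusp form if and only if $P(1)=P(-1)=0$, and $T(p^2)$ multiplies both $P(1)$ and $P(-1)$ by $1+p^{\ell-2}$.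
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Conjugation by $W$ sends $\begin{pmatrix}a&b\\c&d\end{pmatrix}$ to $\begin{pmatrix}d&-c/4\\-4b&a\end{pmatrix}$ and so preserves $\Gamma_0(4)$. For $\delta\in\Delta$ the element $\mathcal W\delta\mathcal W^{-1}=(\gamma,\phi)$ has $\gamma\in\Gamma_0(4)$ and fixes $\theta$, so $\phi=\theta(\gamma z)/\theta(z)$. Thus $\mathcal W\Delta\mathcal W^{-1}=\Delta$, which gives the first claim. Let $\xi'=(\operatorname{diag}(p^2,1),p^{-1/2})$. The products $\mathcal W\xi$ and $\xi'\mathcal W$ have the same matrix and the same factor $(-2iz/p^2)^{1/2}p^{1/2}=p^{-1/2}(-2iz)^{1/2}$, so $\mathcal W\xi\mathcal W^{-1}=\xi'\in\Delta\xi\Delta$. Hence conjugation by $\mathcal W$ preserves $\Delta\xi\Delta$, the $\mathcal W\xi_\nu\mathcal W^{-1}$ are again coset representatives, and $\sum_\nu(f|\mathcal W)|\xi_\nu=\bigl(\sum_\nu f|\mathcal W\xi_\nu\mathcal W^{-1}\bigr)|\mathcal W$.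

(b) From $F_2=\eta(4z)^8/\eta(2z)^4$ and $\eta(-1/z)=(-iz)^{1/2}\eta(z)$ we get
\[
F_2|\mathcal W=(-2iz)^{-2}\frac{z^4\eta(z)^8}{(-2iz)^2\eta(2z)^4}=\frac1{16}\,\frac{\eta(z)^8}{\eta(2z)^4}=\frac1{16}(1-8q+\cdots).
\]
This form lies in $M_2$, so two coefficients identify it as $\frac1{16}(\theta^4-16F_2)$. Therefore $w(Wz)=1-2(\theta^4-16F_2)/\theta^4=-w(z)$.

(c) The form $f$ vanishes at $\frac12$, and by (b) the constant terms of $f$ and $f|\mathcal W$ are $P(1)$ and $P(-1)$. By \eqref{eq:hecke} with $n=0$, $T(p^2)$ multiplies the first by $1+p^{\ell-2}$, and by (a) also the second.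
\end{proof}

\subsection*{Reduction modulo $m$}
Let $m\ge5$ be prime and put
\[
k=\mathbb F_m,\qquad\lambda=\frac{m-3}2,\qquad\kappa=\lambda+\frac12=\frac{m-2}2 .
\]
For a field $k'\supset k$ let $M(k')=\{\theta^{m-2}P(w):P\in k'[w],\ \deg P\le\frac{m-2}4\}\subset k'[[q]]$. By \eqref{eq:basis}, $M(k)$ is the reduction of $M_\kappa(\mathbb Z_{(m)})$, so it is stable under the operators $T(p^2)$, $p\nmid2m$, given by \eqref{eq:hecke} with $\lambda'=\lambda$; note that $2\lambda-1=m-4$. Since $M(k)$ has a basis of series $q^i+\cdots\in k[[q]]$, we have $M(k')=M(k)\otimes k'$ and $M(k')\cap k[[q]]=M(k)$.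

\section{The form $F$ and the plan of the proof}\label{sec:F}

The identity $\prod_{n\ge1}\frac{1-q^n}{1+q^n}=\sum_{n\in\mathbb Z}(-1)^nq^{n^2}$, with $q$ replaced by $-q$, gives
\[
\frac1\theta=\sum_{n\ge0}a(n)q^n,\qquad a(n)=(-1)^n\bar p(n).
\]
It also gives the recursion $\bar p(n)=2\bigl(\bar p(n-1)-\bar p(n-4)+\bar p(n-9)-\cdots\bigr)$, whence $\bar p(0),\dots,\bar p(9)$ are $1,2,4,8,14,24,40,64,100,154$. The function $1/\theta$ has weight $-\frac12$ and a pole at the cusp $\frac12$. Modulo $m$, the operator $U_m$ removes the pole. Let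
\[
F=U_m(1/\theta)\bmod m=\sum_{n\ge0}a(mn)q^n\in k[[q]].
\]

\begin{lemma}\label{lem:F}
Let $m\ge5$. Then $F\in M(k)$, and $F$ has constant term $1$.
\end{lemma}

\begin{proof}
The constant term is $a(0)=1$. Since $\theta^m\equiv\theta(q^m)\pmod m$, we have $1/\theta\equiv\theta^{m-1}/\theta(q^m)$, and so $F\equiv(U_m\theta^{m-1})/\theta$. The form $\theta^{m-1}$ has integral weight $\frac{m-1}2\ge2$, and the Hecke operator $T_m$ in this weight is $f\mapsto U_mf\pm m^{(m-3)/2}f(mz)$. So $F\equiv\Theta/\theta$ with $\Theta=T_m\theta^{m-1}=\sum_ic_i\theta^{m-1-4i}F_2^i$, $c_i\in\mathbb Z$. It remains to see that only positive powers of $\theta$ occur, for then $\Theta/\theta\in M_\kappa(\mathbb Z)$. If $m\equiv3\pmod4$, all exponents $m-1-4i$ are at least $2$. Let $m\equiv1\pmod4$. The form $\Theta$ is a linear combination of the functions $\theta^{m-1}\bigl(\frac{xz+y}v\bigr)$ with $xv=m$. The map $z\mapsto\frac{xz+y}v$ sends $\frac12$ to $\frac{x+2y}{2v}$, which has odd numerator and hence reduced denominator $\equiv2\pmod4$.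 This cusp is equivalent to $\frac12$, where $\theta^{m-1}$ vanishes. So $\Theta$ vanishes at $\frac12$, and since $F_2$ does not, $c_{(m-1)/4}=0$.
\end{proof}

Write $Q\,\|\,n$ if $Q\mid n$ and $Q^2\nmid n$. For a prime $Q\nmid2m$ let
\[
V_Q=\Bigl\{\sum b(n)q^n\in M(k):\ b(n)=0\text{ whenever }Q\,\|\,n\Bigr\}.
\]
For $Q\nmid n$ the second and third terms of \eqref{eq:hecke} vanish at the index $Qn$, so the coefficient of $q^{Qn}$ in $T(Q^2)F$ is $a(mQ^3n)=\pm\bar p(mQ^3n)$. Thus, for an odd prime $Q\equiv-1\pmod m$,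
\begin{equation}\label{eq:goodVQ}
Q\text{ is good}\iff T(Q^2)F\in V_Q .
\end{equation}

\begin{example}\label{ex:small}
For $m=5$ the space $M_{3/2}$ is spanned by $\theta^3$, so $F=\theta^3$; indeed $a(5)=-24\equiv6\pmod5$. By Lemma~\ref{lem:fricke}(c), $T(Q^2)\theta^3=(1+Q)\theta^3$. For $m=7$ the space $M_{5/2}$ consists of the forms $\theta^5P(w)$ with $\deg P\le1$; such a $P$ is determined by $P(1)$ and $P(-1)$, so $T(Q^2)$ acts on $M_{5/2}$ as the scalar $1+Q^3$. In both cases $T(Q^2)F=0$ for $Q\equiv-1\pmod m$, and every such $Q$ is good by \eqref{eq:goodVQ}. For $m=11$ and $m=13$ we have $\deg P\le2$, the cusp form $\theta^{m-2}(1-w^2)$ appears, and the values $P(\pm1)$ no longer determine the action of $T(Q^2)$.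
\end{example}

\emph{From now on $m\ge13$.} A \emph{Chebotarev set} is the set of primes, unramified in a given finite Galois extension of $\mathbb Q$, whose Frobenius lies in a given conjugacy class of the Galois group. By Chebotarev's theorem it has positive density. Consider the hypothesis
\begin{quote}
\textbf{(H)} Every Chebotarev set contained in $\{Q\text{ prime}:Q\equiv-1\pmod m\}$ contains infinitely many good primes.
\end{quote}
(Such a set consists of odd primes different from $m$, since $2\not\equiv-1\pmod m$.) The two halves of the proof are the following.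

\begin{proposition}\label{prop:A}
Let $m\ge13$ be prime. Then $T(9)F\ne(1+3^{m-4})F$.
\end{proposition}

\begin{proposition}\label{prop:B}
Let $m\ge13$ be prime and assume \emph{(H)}. Then $T(p^2)F=(1+p^{m-4})F$ for all primes $p\nmid2m$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Propositions~\ref{prop:A} and~\ref{prop:B}]
Taken together with $p=3$, the propositions show that (H) is false. So some Chebotarev set $\mathcal D\subset\{Q\equiv-1\pmod m\}$ contains only finitely many good primes. The bad set contains $\mathcal D$ minus a finite set, and its lower density is at least the density of $\mathcal D$.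
\end{proof}

\section{The series $\theta$ over the field $k(w)$}\label{sec:field}

Modulo $m$, forms of different weights can have the same $q$-expansion. The basic instance, $E_{m-1}\equiv1$, makes $\theta$ algebraic over $k(w)$. Then $1/\theta$, the elements of $M(k)$ and all their derivatives lie in one function field, and we can measure them by valuations. To compute in this field we need the derivatives of $w$ and $\theta$.

\begin{lemma}\label{lem:ident}
Let $Z=\partial\theta/\theta$. In $\mathbb Z[\frac12][[q]]$,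
\[
\Phi=\frac{\theta^8(1-w^2)}{64},\qquad\partial w=-\frac12\theta^4(1-w^2),\qquad\partial Z=2Z^2+2\Phi .
\]
\end{lemma}

\begin{proof}
With $x=F_2/\theta^4$ we have $1-w^2=(1-w)(1+w)=64x(1-16x)=64\Phi/\theta^8$. The second identity is then equivalent to $\partial x=\Phi/\theta^4$, that is, to $\theta^4\partial F_2-F_2\,\partial\theta^4=\theta^4\Phi$. For $f,g\in M_2$, $\gamma\in SL_2(\mathbb Z)$ and $f_1,g_1$ the weight $2$ transforms of $f,g$ by $\gamma$, the weight $6$ transform of $f\partial g-g\partial f=f^2\partial(g/f)$ is $f_1\partial g_1-g_1\partial f_1$. So the left side lies in $M_6$, as does the right side, and it suffices to compare coefficients up to $q^3$. With $\theta^4=1+8q+24q^2+32q^3+\cdots$, $F_2=q+4q^3+\cdots$ and $\Phi=q-8q^2+28q^3-\cdots$, the left side is $(q+8q^2+36q^3)-(8q^2+48q^3)+\cdots$ and the right side is $q+(8-8)q^2+(24-64+28)q^3+\cdots$; both equal $q-12q^3+\cdots$.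

For the third identity let $\gamma\in SL_2(\mathbb Z)$, $J=cz+d$, $\mu=c/(2\pi i)$, $\theta_1=J^{-1/2}\theta(\gamma z)$ and $Z_1=\partial\theta_1/\theta_1$. Logarithmic differentiation gives $Z\circ\gamma=J^2Z_1+\frac12\mu J$, and a second differentiation gives $(\partial Z)\circ\gamma=J^4\partial Z_1+2\mu J^3Z_1+\frac12\mu^2J^2$. Hence $(\partial Z-2Z^2)\circ\gamma=J^4(\partial Z_1-2Z_1^2)$. For $\gamma\in\Gamma_0(4)$ we have $Z_1=Z$; for general $\gamma$, $Z_1$ is a series in $q^{1/4}$ without negative exponents; and $Z$ is holomorphic on $\mathbb H$. So $\partial Z-2Z^2\in M_4$, and coefficients up to $q^2$ suffice: $Z=2q-4q^2+\cdots$ gives $\partial Z-2Z^2=2q-16q^2+\cdots$, which agrees with $2\Phi$.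
\end{proof}

The series $w=1-32q+\cdots\in k[[q]]$ is not constant, so it is transcendental over $\bar k$, and we regard $\bar k(w)$ as a subfield of $\bar k((q))$. The Eisenstein series $E_{m-1}$ has coefficients in $\mathbb Z_{(m)}$, is congruent to $1$ modulo $m$, and lies in $M_{m-1}$. By \eqref{eq:basis} there is $h\in k[w]$ with $\deg h\le\frac{m-1}2$ and
\begin{equation}\label{eq:hasse}
\theta^{2(m-1)}h(w)=1\qquad\text{in }k[[q]].
\end{equation}
This polynomial is the Hasse invariant in the coordinate $w$. A prime denotes $d/dw$.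

\begin{lemma}\label{lem:h}
We have $(1-w^2)h''-2wh'-\frac14h=0$. Moreover $\deg h=\frac{m-1}2$, $h(-w)=(-1)^{(m-1)/2}h(w)$, $h(\pm1)\ne0$, and $h$ has only simple roots in $\bar k$.
\end{lemma}

\begin{proof}
Let $\delta=\partial w=-\frac12\theta^4(1-w^2)$, so that $\partial\delta=4Z\delta+\theta^4w\delta$. Logarithmic differentiation of \eqref{eq:hasse} gives $-2Z+\frac{h'}h\delta=0$ in characteristic $m$, so $Z=\frac12\frac{h'}h\delta$. Then
\[
\partial Z=\frac12\frac{h''}h\delta^2-\frac12\Bigl(\frac{h'}h\delta\Bigr)^2+\frac12\frac{h'}h\bigl(4Z\delta+\theta^4w\delta\bigr)=\frac12\frac{h''}h\delta^2+2Z^2+\frac12\frac{h'}h\theta^4w\delta .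
\]
By Lemma~\ref{lem:ident}, $\partial Z-2Z^2=\theta^8(1-w^2)/32$. Inserting $\delta$ and multiplying by $8h/(\theta^8(1-w^2))$ gives the differential equation.

If a nonzero polynomial solution has degree $e\le\frac{m-1}2$, the coefficient of $w^e$ gives $e(e-1)+2e+\frac14=(e+\frac12)^2=0$ in $k$, so $e=\frac{m-1}2$. Two such solutions with the same leading coefficient differ by a solution of smaller degree, so they are equal. This applies to $h(-w)$ and $(-1)^{(m-1)/2}h(w)$. Setting $q=0$ in \eqref{eq:hasse} gives $h(1)=1$, hence $h(-1)=\pm1$. If $\alpha$ were a root of multiplicity $e\ge2$, the coefficient of $(w-\alpha)^{e-2}$ would give $(1-\alpha^2)e(e-1)=0$, which is impossible since $\alpha\ne\pm1$ and $e<m$.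
\end{proof}

From $Z=-\frac14\theta^4(1-w^2)h'/h$ we obtain, for $j\in\mathbb Z$ and $P\in\bar k(w)$,
\begin{equation}\label{eq:partial}
\partial\bigl(\theta^jP(w)\bigr)=-\frac12\,\theta^{j+4}(1-w^2)\Bigl(P'+\frac j2\,P\,\frac{h'}h\Bigr).
\end{equation}
Put $u=1/\theta$ and $\mathcal K=\bar k(w,u)\subset\bar k((q))$. By \eqref{eq:partial}, $\partial$ preserves $\mathcal K$ and creates new poles only at the roots of $h$. So the places above these roots are the ones to watch.

\begin{lemma}\label{lem:val}
Let $\alpha\in\bar k$ be a root of $h$. There is a discrete valuation $v_\alpha$ of $\mathcal K$, trivial on $\bar k$, with the following properties.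
\begin{enumerate}
\item[(a)] $v_\alpha(\theta^jP(w))=-j+2(m-1)\operatorname{ord}_\alpha P$ for $j\in\mathbb Z$ and $0\ne P\in\bar k(w)$.
\item[(b)] For $0\ne f\in\mathcal K$: if $m\nmid v_\alpha(f)$ then $v_\alpha(\partial f)=v_\alpha(f)-(2m+2)$, and if $m\mid v_\alpha(f)$ then $v_\alpha(\partial f)\ge v_\alpha(f)-(2m+1)$.
\end{enumerate}
Moreover, $M(\bar k)$ contains no nonzero constant.
\end{lemma}

\begin{proof}
By \eqref{eq:hasse}, $u$ is a root of $X^{2(m-1)}-h(w)$. Since $\alpha$ is a simple root of $h$, this is an Eisenstein polynomial at $w=\alpha$. Hence $[\mathcal K:\bar k(w)]=2(m-1)$, there is one place above $w=\alpha$, it is totally ramified, and $u$ is a uniformizer. This gives (a). If $\theta^{m-2}P(w)$ were a nonzero constant, (a) would give $2(m-1)\mid m-2$, which is false.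

The completion of $\mathcal K$ at $v_\alpha$ is $\bar k((u))$. By \eqref{eq:partial} and \eqref{eq:hasse}, $\partial u=\frac14(1-w^2)h'(w)\,u^{-3}/h=\epsilon u^{-(2m+1)}$, where $\epsilon=\frac14(1-w^2)h'(w)$ is a unit at $v_\alpha$ by Lemma~\ref{lem:h}. Both $\partial$ and $\epsilon u^{-(2m+1)}\frac d{du}$ are $\bar k$-derivations $D:\mathcal K\to\bar k((u))$, and they agree on $u$. They agree on $w$ as well, because $h'(w)D(w)=2(m-1)u^{2m-3}D(u)$ and $h'(w)\ne0$. So they are equal. Finally $\frac d{du}$ lowers the valuation of $f$ by exactly $1$ if $m\nmid v_\alpha(f)$, and does not lower it if $m\mid v_\alpha(f)$.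
\end{proof}

\section{$F$ is not an eigenform of $T(9)$}\label{sec:noteigen}

The weight $\kappa$ of $F$ differs from the weight $-\frac12$ of $1/\theta$ by $\frac{m-1}2$, so by Euler's criterion the Hecke formula \eqref{eq:hecke} in the two weights is the same modulo $m$ up to a sign. This lets us compute $T(9)F$ in weight $-\frac12$ and in characteristic $0$, where nothing depends on $m$. Let $\mathcal T$ be the operator $T(9)$ on $M^!_{-1/2}$, which sends the coefficients $a(n)$ to $a(9n)+\bigl(\frac{-n}3\bigr)3^{-2}a(n)+3^{-3}a(n/9)$, and let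
\[
R=\frac\Phi{\theta^9}=\sum_{n\ge1}r(n)q^n .
\]

\begin{lemma}\label{lem:R}
\begin{enumerate}
\item[(a)] $\mathcal T(1/\theta)-\frac{28}{27}(1/\theta)=-\frac{4096}{27}R$.
\item[(b)] $T(9)F-(1+3^{m-4})F=-\frac{4096}{27}\,U_mR$ in $k[[q]]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $R_0$ be the left side. It lies in $M^!_{-1/2}$ and has no negative exponents at $\infty$, and its constant term is $1+3^{-3}-\frac{28}{27}=0$. Since $(1/\theta)|\mathcal W=1/\theta$, Lemma~\ref{lem:fricke}(a) gives $R_0|\mathcal W=R_0$, so $R_0$ has no pole at $0$. We bound the pole at $\frac12$. Let $\beta$ be the matrix of one of the representatives $\xi_\nu$. It is integral of determinant $9$, so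
\[
\beta\begin{pmatrix}1&0\\2&1\end{pmatrix}=\gamma'\begin{pmatrix}x&y\\0&v\end{pmatrix},\qquad\gamma'\in SL_2(\mathbb Z),\quad x,v>0,\quad xv=9 .
\]
The expansion of $(1/\theta)|\xi_\nu$ at $\frac12$ arises, up to a constant, from that of $1/\theta$ at $\gamma'\infty$ by the substitution $z\mapsto(xz+y)/v$, which multiplies exponents by $x/v\le9$. As $1/\theta$ has order $\ge-\frac14$ at every cusp, $R_0$ has order $\ge-\frac94$ at $\frac12$. Hence $\theta^9R_0\in M_4$, so $\theta^9R_0=\theta^8P(w)$ with $\deg P\le2$. Here $P(1)=0$, and $P$ is even by Lemma~\ref{lem:fricke}(b). So $P$ is a multiple of $1-w^2$, and $R_0=BR$ for a constant $B$ by Lemma~\ref{lem:ident}. The coefficient of $q$, with $a(1)=-2$ and $a(9)=-154$, gives $B=-154+\frac29+\frac{56}{27}=-\frac{4096}{27}$.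

(b) The $n$-th coefficient of $T(9)F$ is
\[
a(9mn)+\Bigl(\frac{(-1)^\lambda n}3\Bigr)3^{\lambda-1}a(mn)+3^{m-4}a(mn/9).
\]
In $k$ we have $3^{m-4}=3^{-3}$ and $3^{\lambda-1}=3^{(m-1)/2}3^{-2}=\bigl(\frac3m\bigr)3^{-2}$. By quadratic reciprocity $\bigl(\frac3m\bigr)=(-1)^{\lambda+1}\bigl(\frac m3\bigr)$, and $\bigl(\frac{-1}3\bigr)=-1$, so $\bigl(\frac{(-1)^\lambda n}3\bigr)\bigl(\frac3m\bigr)=-\bigl(\frac{mn}3\bigr)=\bigl(\frac{-mn}3\bigr)$. Thus $T(9)F=U_m\mathcal T(1/\theta)$ in $k[[q]]$. Since $1+3^{m-4}=\frac{28}{27}$ in $k$, (b) follows from (a).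
\end{proof}

So we must show that $U_mR\ne0$ in $k[[q]]$ for all $m\ge13$. The coefficients $r(mn)$ have indices growing with $m$ and cannot be inspected. But $\partial^{m-1}$ keeps the coefficients with $m\nmid n$ and kills the others, so $U_mR=0$ is equivalent to
\begin{equation}\label{eq:cycle}
\partial^{m-1}R=R\qquad\text{in }k[[q]].
\end{equation}
By Lemma~\ref{lem:val}(b), $\partial$ lowers $v=v_\alpha$ by $2m+2$ except at multiples of $m$, and yet the sequence $v(\partial^iR)$ has to return to its start. It must therefore jump up, and the size of the jump is the information we extract.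

Take $m=13$. Since $R=\theta^{-1}(1-w^2)/64$, we have $v(R)=1$, and $v(\partial^iR)=1-28i$ runs through $1,-27,-55,\dots,-195$ for $i=0,\dots,7$, with residues $1,-1,-3,\dots,-13$ modulo $13$. The first possible jump is at the next step: $L=\partial^8R$ has $v(L)\ge-222$. Now $L=\theta^7g(w)$ for a rational function $g$, so $v(L)=-7-24s$ if $g$ has a pole of order $s\ge1$ at $\alpha$, and $s\le8$. The values $v(L)-28i$, $0\le i\le3$, are congruent to the odd numbers $2s-7-2i\in[-11,9]$, so no second jump occurs, and $\partial^4L=R$ would have negative valuation. Hence $g$ is a polynomial, and $L$ lies in a space of small dimension. The general case is the same.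

\begin{lemma}\label{lem:L}
Assume \eqref{eq:cycle}. Then there are $g_1,g_2\in k$ with
\[
\partial^{(m+3)/2}R=g_1\,\frac\Phi\theta+g_2\,\frac{\Phi^2}{\theta^9}\qquad\text{in }k[[q]].
\]
\end{lemma}

\begin{proof}
Let $L=\partial^{(m+3)/2}R$. By \eqref{eq:partial}, $\partial^iR=\theta^{4i-1}P_i(w)$ with $P_0=(1-w^2)/64$ and $P_i\in k[w,1/h]$. For $i=\frac{m+3}2$ the exponent is $2m+5=7+2(m-1)$, so by \eqref{eq:hasse} $L=\theta^7g(w)$ with $g=P_{(m+3)/2}/h\in k[w,1/h]$. By \eqref{eq:cycle}, $\partial^{(m-5)/2}L=R$; in particular $g\ne0$.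

\emph{No poles.} Let $\alpha$ be a root of $h$ and $v=v_\alpha$. As $\alpha\ne\pm1$, $v(R)=1$. The numbers $1-i(2m+2)\equiv1-2i\pmod m$ are prime to $m$ for $0\le i\le\frac{m-1}2$, so Lemma~\ref{lem:val}(b) gives $v(\partial^{(m+1)/2}R)=1-(m+1)^2=-m^2-2m$, and then $v(L)\ge-m^2-4m-1$. Suppose that $\operatorname{ord}_\alpha g=-s$ with $s\ge1$. Then $v(L)=-7-2(m-1)s$, so
\[
2(m-1)s\le m^2+4m-6=(m-1)(m+5)-1 .
\]
Thus $2s<m+5$, and $2s\le m+3$ by parity. For $0\le i\le\frac{m-7}2$ we have $v(L)-i(2m+2)\equiv2s-7-2i\pmod m$, and $2s-7-2i$ is an odd integer in $[2-m,m-4]$, hence not divisible by $m$. So $v(R)=v(\partial^{(m-5)/2}L)=v(L)-(m-5)(m+1)<0$, contradicting $v(R)=1$. Therefore $g$ has no pole at any root of $h$, and $g\in k[w]$.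

\emph{Degree.} Let $\deg$ of a rational function be the degree of the numerator minus that of the denominator. Since $\deg P'\le\deg P-1$ and $\deg(h'/h)=-1$, formula \eqref{eq:partial} gives $\deg P_{i+1}\le\deg P_i+1$. So $\deg g\le2+\frac{m+3}2-\frac{m-1}2=4$.

\emph{Parity.} By Lemma~\ref{lem:h}, $h'/h$ is an odd function of $w$, so \eqref{eq:partial} shows that $P_i(-w)=(-1)^iP_i(w)$. Hence $g(-w)=(-1)^{(m+3)/2+(m-1)/2}g(w)=g(w)$.

\emph{Vanishing.} $L$ has constant term $0$, so $g(1)=0$.

Thus $g$ is a polynomial of degree $\le2$ in $(1-w^2)/64=\Phi/\theta^8$ without constant term. Multiplying by $\theta^7$ gives the claim.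
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:A}]
Suppose that $T(9)F=(1+3^{m-4})F$. As $m\nmid4096$, Lemma~\ref{lem:R}(b) gives \eqref{eq:cycle}, and Lemma~\ref{lem:L} applies. Write $\Phi/\theta=\sum c_1(n)q^n$ and $\Phi^2/\theta^9=\sum c_2(n)q^n$. Since $n^{(m+3)/2}=\bigl(\frac nm\bigr)n^2$ in $k$,
\begin{equation}\label{eq:rel}
\Bigl(\frac nm\Bigr)n^2r(n)=g_1c_1(n)+g_2c_2(n)\quad\text{in }k\qquad(n\ge1).
\end{equation}
There are two unknowns, so four coefficients give two conditions on $m$. Squaring $\theta^4$ gives $\theta^8=1+16q+112q^2+448q^3+\cdots$, and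
\begin{align*}
1/\theta&=1-2q+4q^2-8q^3+\cdots,\\
\theta^{-8}&=1-16q+144q^2-960q^3+\cdots,\\
\Phi&=(q+4q^3+\cdots)(1-8q+24q^2-32q^3+\cdots)\\
&=q-8q^2+28q^3-64q^4+\cdots,\\
\Phi/\theta&=q-10q^2+48q^3-160q^4+\cdots,\\
R=\theta^{-8}\cdot\Phi/\theta&=q-26q^2+352q^3-3328q^4+\cdots,\\
\Phi^2/\theta^9=R\,\Phi&=q^2-34q^3+588q^4+\cdots.
\end{align*}
Let $\epsilon_2=\bigl(\frac2m\bigr)$ and $\epsilon_3=\bigl(\frac3m\bigr)$. For $n=1$, \eqref{eq:rel} gives $g_1=1$, and for $n=2,3,4$ it gives
\begin{equation}\label{eq:three}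
g_2=10-104\,\epsilon_2,\qquad3168\,\epsilon_3=48-34g_2,\qquad84\,(7g_2+632)=0,
\end{equation}
the last from $-53248=-160+588g_2$. Here $84$ is invertible in $k$. If $\epsilon_2=1$, then $g_2=-94$ and $7g_2+632=-26$, so $m=13$; but $\bigl(\frac2{13}\bigr)=-1$. If $\epsilon_2=-1$, then $g_2=114$ and $7g_2+632=1430=2\cdot5\cdot11\cdot13$, so again $m=13$. The middle equation then reads $3168\,\epsilon_3+3828=0$, and neither $6996=13\cdot538+2$ nor $660=13\cdot50+10$ is divisible by $13$. This is a contradiction.
\end{proof}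

\begin{remark}
The system \eqref{eq:three} is solvable for $m=5,7,11$. For $m=5$, $\epsilon_2=\epsilon_3=-1$, and $5$ divides $1430$ and $660$. For $m=11$, $\epsilon_2=-1$, $\epsilon_3=1$, and $11$ divides $1430$ and $6996=11\cdot636$. For $m=7$, $\epsilon_2=1$, $\epsilon_3=-1$, the last equation is empty, and the middle one reads $6412=7\cdot916=0$.
\end{remark}

\section{Forms whose coefficients vanish at $Q\,\|\,n$}\label{sec:VQ}

We turn to Proposition~\ref{prop:B}. By \eqref{eq:goodVQ} we have to understand $V_Q$. In general the three terms of \eqref{eq:hecke} do not separately define forms of level $4$. On $V_Q$ the first one does, modulo $m$, and then so does the sum of the other two, which turns out to be an involution up to a scalar. The model is $\theta=\sum b(n)q^n$ in weight $\frac12$: it has no terms with $Q\,\|\,n$, it satisfies $U_{Q^2}\theta=\theta$ and $\sum\bigl(\frac nQ\bigr)b(n)q^n+\theta(Q^2z)=\theta$, and so $T(Q^2)\theta=(1+Q^{-1})\theta$.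

Fix a prime $Q\nmid2m$. Let $N=4Q^2$, let $O\subset\mathbb C$ be the localization of $\mathbb Z[\zeta_N]$ at a prime $\mathfrak p$ above $m$, and let $k'$ be its residue field, which is finite; note that $O\supset\mathbb Z[1/N,\zeta_N]$. For $\gamma\in\Gamma_0(4)$ write $f|\gamma=j(\gamma,z)^{-(m-2)}f(\gamma z)$. For a congruence subgroup $\Gamma\subset\Gamma_0(4)$, a \emph{form on $\Gamma$} is a holomorphic $f$ on $\mathbb H$, of order $\ge0$ at all cusps, with $f|\gamma=f$ for $\gamma\in\Gamma$. Let $\Gamma^0(Q^2)$ be the group of matrices in $SL_2(\mathbb Z)$ with upper right entry divisible by $Q^2$, and put $\Gamma'=\Gamma_0(4)\cap\Gamma^0(Q^2)$, $\Gamma''=\Gamma_0(4)\cap\Gamma(Q^2)$.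

\begin{lemma}[$q$-expansion principle]\label{lem:qexp}
Let $\Lambda$ be $O$ or $\mathfrak pO$. If a form $f$ on $\Gamma''$ has its coefficients at $\infty$ in $\Lambda$, then so does $f|\gamma$ for every $\gamma\in\Gamma_0(4)$.
\end{lemma}

\begin{proof}
We reduce to integral weight. The product $f\theta$ is a form of weight $\frac{m-1}2$ on $\Gamma(N)$ with coefficients in $\Lambda$. By \cite[Cor.~1.6.2]{Katz}, a modular form of level $N$ that has, on each geometric component of the modular curve, one cusp at which its $q$-expansion has coefficients in the $\mathbb Z[1/N,\zeta_N]$-module $\Lambda$, is a modular form with coefficients in $\Lambda$. Extending $f\theta$ by $0$ to the other components, we conclude that all transforms of $f\theta$ in weight $\frac{m-1}2$ by elements of $SL_2(\mathbb Z)$ have coefficients in $\Lambda$. For $\gamma\in\Gamma_0(4)$ we have $(f\theta)(\gamma z)=j(\gamma,z)^{m-1}(f|\gamma)\theta$, so this transform is $\bigl(\frac{-1}d\bigr)^{(m-1)/2}(f|\gamma)\theta$. Now divide by $\theta\in1+q\mathbb Z[[q]]$.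
\end{proof}

A form on $\Gamma'$ is invariant under $z\mapsto z+Q^2$, so it has an expansion in $q^{1/Q^2}$. The next lemma lowers the level when the fractional exponents disappear modulo $\mathfrak p$. One would like to average over $\Gamma'\backslash\Gamma_0(4)$, but the index is $Q(Q+1)$, which is divisible by $m$ in the case $Q\equiv-1\pmod m$ that we need. We use all symmetric functions instead of the trace.

\begin{lemma}\label{lem:lower}
Let $f$ be a form on $\Gamma'$ with coefficients in $O$ whose reduction $\bar f\in k'[[q^{1/Q^2}]]$ lies in $k'[[q]]$. Then $\bar f\in M(k')$.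
\end{lemma}

\begin{proof}
Let $\Gamma_f=\{\gamma\in\Gamma_0(4):f|\gamma\equiv f\pmod{\mathfrak p}\}$. For $\gamma\in\Gamma_f$ the difference $f|\gamma-f$ is a form on the normal subgroup $\Gamma''$ with coefficients in $\mathfrak pO$. Applying Lemma~\ref{lem:qexp} to it with $\gamma'\in\Gamma_f$ and with $\gamma^{-1}$ gives $f|\gamma\gamma'\equiv f|\gamma'\equiv f$ and $f\equiv f|\gamma^{-1}$. So $\Gamma_f$ is a group. It contains $\Gamma'$, hence $-1$ and $\begin{pmatrix}1&0\\4&1\end{pmatrix}$. It contains $\begin{pmatrix}1&1\\0&1\end{pmatrix}$, because $z\mapsto z+1$ multiplies the coefficient of $q^{n/Q^2}$ by $e^{2\pi in/Q^2}\in O$, and this coefficient lies in $\mathfrak pO$ unless $Q^2\mid n$. These three matrices generate $\Gamma_0(4)$, so $\Gamma_f=\Gamma_0(4)$.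

Let $\Gamma_0(4)=\bigsqcup_{i=1}^d\Gamma'\gamma_i$. The group $\Gamma_0(4)$ permutes the forms $f|\gamma_i$, so their $r$-th elementary symmetric function lies in $M_{r(m-2)/2}(O)$, and by \eqref{eq:basis} it equals $\theta^{r(m-2)}e_r(w)$ with $e_r\in O[w]$, $\deg e_r\le r(m-2)/4$. All $f|\gamma_i$ reduce to $\bar f$. With $\varphi=\bar f/\theta^{m-2}\in k'[[q]]$ this gives $(X-\varphi)^d=\sum_r(-1)^r\bar e_r(w)X^{d-r}$. Write $d=m^sd'$ with $m\nmid d'$. In $(X-\varphi)^d=(X^{m^s}-\varphi^{m^s})^{d'}$ the coefficient of $X^{d-m^s}$ is $-d'\varphi^{m^s}$, so $\varphi^{m^s}=\rho(w)$ with $\rho\in k'[w]$ and $\deg\rho\le m^s(m-2)/4$. If $s\ge1$, then $0=\partial(\varphi^{m^s})=\rho'(w)\,\partial w$ with $\partial w\ne0$, so $\rho'=0$ and $\rho\in k'[w^m]$. As $k'$ is perfect, $\rho=\rho_1^m$ with $\rho_1\in k'[w]$; then $\varphi^{m^{s-1}}=\rho_1(w)$ and $\deg\rho_1\le m^{s-1}(m-2)/4$. After $s$ steps $\varphi$ is a polynomial in $w$ of degree $\le(m-2)/4$.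
\end{proof}

Put $\nu_Q=\bigl(\frac{-1}Q\bigr)^\lambda$. For $n\ge1$ let $v_Q(n)$ be the exponent of $Q$ in $n$ and $s_Q(n)=\bigl(\frac{n'}Q\bigr)$, where $n'=nQ^{-v_Q(n)}$. For $g=\sum b(n)q^n$ define
\[
\iota_Qg=\sum_n\Bigl(\frac nQ\Bigr)b(n)q^n+\nu_QQ^\lambda\sum_nb(n)q^{Q^2n},
\]
so that \eqref{eq:hecke} reads
\begin{equation}\label{eq:split}
T(Q^2)g=U_{Q^2}g+\nu_QQ^{\lambda-1}\iota_Qg .
\end{equation}

\begin{proposition}\label{prop:VQ}
Let $Q\nmid2m$ be prime and $g=\sum b(n)q^n\in V_Q$.
\begin{enumerate}
\item[(a)] $U_{Q^2}g\in M(k)$ and $\iota_Qg\in V_Q$.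
\item[(b)] $\iota_Q^2g=g$.
\item[(c)] For $n\ge1$ the $n$-th coefficient of $\iota_Qg$ is $s_Q(n)b(n)$, and $b(n)=0$ if $v_Q(n)$ is odd. The constant term of $\iota_Qg$ is $\nu_QQ^\lambda b(0)$.
\item[(d)] $T(Q^2)g=\nu_QQ^{\lambda-1}(Q+1)\,\iota_Qg$. In particular $T(Q^2)g=0$ if $Q\equiv-1\pmod m$.
\end{enumerate}
The same holds for $g$ in $V_Q\otimes\bar k=\{\sum b(n)q^n\in M(\bar k):b(n)=0\text{ for }Q\,\|\,n\}$.
\end{proposition}

\begin{proof}
(a) Lift $g$ to $\tilde g=\sum\tilde b(n)q^n\in M_\kappa(\mathbb Z_{(m)})$ and put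
\[
B(z)=\frac1Q\sum_{x\bmod Q}\tilde g\Bigl(\frac z{Q^2}+\frac xQ\Bigr)=\sum_{Q\mid n}\tilde b(n)q^{n/Q^2}.
\]
We show that $B$ is a form on $\Gamma'$. It has order $\ge0$ at all cusps, being a sum of transforms of $\tilde g$ by elements of $GL_2^+(\mathbb Q)$. Let $\gamma=\begin{pmatrix}a&Q^2b\\4c&d\end{pmatrix}\in\Gamma'$, let $x\in\mathbb Z$ and $x'\equiv d^2x\pmod Q$. Then
\begin{align*}
\gamma_x&:=\begin{pmatrix}1&x/Q\\0&1\end{pmatrix}\begin{pmatrix}a&b\\4cQ^2&d\end{pmatrix}\begin{pmatrix}1&-x'/Q\\0&1\end{pmatrix}\\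
&=\begin{pmatrix}a+4cQx&b+\frac{dx-ax'}Q-4cxx'\\4cQ^2&d-4cQx'\end{pmatrix}
\end{align*}
lies in $\Gamma_0(4)$, because $dx-ax'\equiv dx(1-ad)\equiv0\pmod Q$. With $z'=\frac z{Q^2}+\frac{x'}Q$, the factorization gives $\gamma_xz'=\frac{\gamma z}{Q^2}+\frac xQ$. We claim that $j(\gamma_x,z')=j(\gamma,z)$. If $c=0$, both matrices are translations up to sign and both sides are $1$. If $c\ne0$, let $d_1=d-4cQx'$, which is prime to $4cQ^2$. Then $4cQ^2z'+d_1=4cz+d$, $\varepsilon_{d_1}=\varepsilon_d$, and $\bigl(\frac{4cQ^2}{d_1}\bigr)=\bigl(\frac c{d_1}\bigr)=\bigl(\frac cd\bigr)=\bigl(\frac{4c}d\bigr)$ since $d_1\equiv d\pmod{4|c|}$. This proves the claim. As $x\mapsto x'$ permutes the residues modulo $Q$, we get $B(\gamma z)=j(\gamma,z)^{m-2}B(z)$.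

Now we use $g\in V_Q$: the terms of $B$ with $Q\,\|\,n$ vanish modulo $m$, so $\bar B=U_{Q^2}g\in k[[q]]$. Lemma~\ref{lem:lower} gives $U_{Q^2}g\in M(k')\cap k[[q]]=M(k)$. By \eqref{eq:split}, $\iota_Qg\in M(k)$, and by definition $\iota_Qg$ has no terms with $Q\,\|\,n$.

(b) Suppose first that $g_0\in V_Q$ is supported on multiples of $Q^2$. Then $\iota_Qg_0=\nu_QQ^\lambda g_0(q^{Q^2})$ lies in $V_Q$ and is supported on multiples of $Q^2$, so by induction $g_0(q^{Q^{2i}})\in M(k)$ for all $i\ge0$. If $g_0$ is not constant, these series have distinct least positive exponents and are therefore linearly independent, which contradicts $\dim M(k)<\infty$. So $g_0$ is constant, and $g_0=0$ by Lemma~\ref{lem:val}. Apply this to $g_0=\iota_Q^2g-g\in V_Q$, whose coefficient at $Q\nmid n$ is $\bigl(\frac nQ\bigr)^2b(n)-b(n)=0$.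

(c) Let $b^*(n)$ be the coefficients of $\iota_Qg$. For $Q^2\mid n$, including $n=0$, the definition and (b) give
\begin{equation}\label{eq:two}
b^*(n)=\nu_QQ^\lambda b(n/Q^2),\qquad b(n)=\nu_QQ^\lambda b^*(n/Q^2).
\end{equation}
The first formula gives the constant term. For $n\ge1$ we use induction on $v=v_Q(n)$, for all elements of $V_Q$ at once; the cases $v=0,1$ hold by definition. If $v\ge3$ is odd, then $b(n/Q^2)=b^*(n/Q^2)=0$, so $b(n)=b^*(n)=0$. If $v\ge2$ is even, then $b(n)=\nu_QQ^\lambda s_Q(n/Q^2)b(n/Q^2)=s_Q(n)b^*(n)$, and $s_Q(n)=\pm1$.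

(d) The second formula in \eqref{eq:two} says $U_{Q^2}g=\nu_QQ^\lambda\iota_Qg$. Insert this in \eqref{eq:split}.

All statements are linear in $g$ and $V_Q$ is cut out of $M(k)$ by $k$-linear equations, so they extend to $\bar k$.
\end{proof}

\begin{corollary}\label{cor:good}
If $Q$ is good, then $T(Q^2)F\in V_Q$ and $T(Q^2)^2F=0$.
\end{corollary}

\begin{proof}
Combine \eqref{eq:goodVQ} with Proposition~\ref{prop:VQ}(d).
\end{proof}

\section{The Hecke algebra and Galois representations}\label{sec:galois}

Corollary~\ref{cor:good} concerns only primes $Q\equiv-1\pmod m$, whereas Proposition~\ref{prop:B} is needed at $p=3$. To pass from one prime to another we interpolate $p\mapsto T(p^2)$ by a function $t$ on a Galois group, where the group law relates different primes.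

Let $G$ be the Galois group of the maximal extension of $\mathbb Q$ unramified outside $2m\infty$. Let $\chi_{\mathrm{cyc}}:G\to\mathbb Z_m^\times$ be the $m$-adic cyclotomic character, $\chi:G\to k^\times$ its reduction, and $G_1=\ker\chi$. For $p\nmid2m$ let $\mathrm{Frob}_p\in G$ be a Frobenius element, so that $\chi_{\mathrm{cyc}}(\mathrm{Frob}_p)=p$; by Chebotarev's theorem the conjugates of these elements are dense in $G$. Let $I_2,I_m\subset G$ be inertia groups at $2$ and $m$; recall that $\chi(I_m)=k^\times$. Let $\mathbb T$ be the $\mathbb Z_m$-algebra generated by the $T(p^2)$, $p\nmid2m$, acting on $M_\kappa(\mathbb Z)\otimes\mathbb Z_m$. It is commutative and finite free over $\mathbb Z_m$, and $\mathbb T/m\mathbb T$ acts on $M(k)$.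

\begin{lemma}\label{lem:ss}
The operators $T(p^2)$, $p\nmid2m$, are simultaneously diagonalizable on $M_\kappa$. Each system of eigenvalues is either $p\mapsto1+p^{m-4}$, or $p\mapsto a_p(f)$ for a newform $f=\sum a_n(f)q^n$ of weight $m-3$, trivial character and level $1$ or $2$.
\end{lemma}

\begin{proof}
Let $S\subset M_\kappa$ be the space of cusp forms. On $S$ the $T(p^2)$ are commuting and self-adjoint \cite{Shimura}, hence simultaneously diagonalizable. A simultaneous eigenspace is stable under the commuting operators $T(m^2)$ and $T(4)=U_4$, so it contains an eigenform of $T(p^2)$ for all primes $p$. By \cite{Shimura} and \cite{Niwa} (here $\lambda\ge5$), its eigenvalues $\omega_p$ for odd $p$ are the $T_p$-eigenvalues of a normalized Hecke eigenform in $S_{2\lambda}(\Gamma_0(2))$, hence of a newform of weight $2\lambda=m-3$ and level $1$ or $2$.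

By Lemma~\ref{lem:fricke}(c), $T(p^2)$ acts on $M_\kappa/S$ as the scalar $1+p^{2\lambda-1}$. By Deligne's bound, $|\omega_p|\le2p^{\lambda-1/2}<1+p^{2\lambda-1}$. Fix one $p$. The operator $T(p^2)-(1+p^{2\lambda-1})$ maps $M_\kappa$ to $S$ and is invertible on $S$, so its kernel $\mathcal E$ is a complement of $S$. It is stable under every $T(p'^2)$, which acts on $\mathcal E\cong M_\kappa/S$ as the scalar $1+p'^{\,2\lambda-1}$.
\end{proof}

Fix an embedding of $\overline{\mathbb Q}\subset\mathbb C$ in $\overline{\mathbb Q}_m$. In the basis $\theta^{m-2-4i}F_2^i$ the $T(p^2)$ have integer matrices, so they are diagonalizable over $\overline{\mathbb Q}_m$ as well. The eigensystems give ring homomorphisms $\pi_i:\mathbb T\to\overline{\mathbb Q}_m$, for $i$ in a finite set $I$, with $\bigcap_i\ker\pi_i=0$. We recall the facts about Galois representations that we use. Let $f$ be a newform as in Lemma~\ref{lem:ss} and $k_0=m-3$.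
\begin{enumerate}
\item[(G1)] (Deligne.) There is a continuous semisimple $\rho_f:G\to GL_2(\overline{\mathbb Q}_m)$ with $\operatorname{tr}\rho_f(\mathrm{Frob}_p)=a_p(f)$ for $p\nmid2m$ and $\det\rho_f=\chi_{\mathrm{cyc}}^{k_0-1}$.
\item[(G2)] $\rho_f(I_2)$ is trivial if $f$ has level $1$, and consists of unipotent matrices if $f$ has level $2$.
\item[(G3)] (Deligne, Fontaine; \cite[Thms 2.5, 2.6]{Edixhoven}, applicable since $2\le k_0\le m+1$.) Let $\bar\rho_f$ be the semisimplified reduction of $\rho_f$. The semisimplification of $\bar\rho_f|_{I_m}$ is $\chi^{k_0-1}\oplus1$ (the \emph{ordinary} case) or $\psi^{k_0-1}\oplus\psi^{m(k_0-1)}$ (the \emph{non-ordinary} case), where $\psi:I_m\to\mathbb F_{m^2}^\times$ is the fundamental character of level $2$; it is surjective and $\psi^{m+1}=\chi$.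
\end{enumerate}
For $i\in I$ let $\rho_i$ be $1\oplus\chi_{\mathrm{cyc}}^{m-4}$ or $\rho_f$, according to Lemma~\ref{lem:ss}. Then $\operatorname{tr}\rho_i(\mathrm{Frob}_p)=\pi_i(T(p^2))$ and $\det\rho_i=\chi_{\mathrm{cyc}}^{m-4}$. Since $G$ is compact, there is a finite extension $E/\mathbb Q_m$, with ring of integers $\mathcal O_E$ and uniformizer $\varpi$, such that each $\rho_i$ is conjugate into $GL_2(\mathcal O_E)$. Reducing modulo $\varpi$ and semisimplifying gives $\bar\rho_i:G\to GL_2(\bar k)$, whose trace and determinant are the reductions of those of $\rho_i$.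

\begin{lemma}\label{lem:t}
There is a continuous class function $t:G\to\mathbb T$ with $\pi_i\circ t=\operatorname{tr}\rho_i$ for all $i$ and $t(\mathrm{Frob}_p)=T(p^2)$ for $p\nmid2m$. There is a finite Galois extension $K/\mathbb Q$, containing $\mathbb Q(\zeta_m)$ and unramified outside $2m\infty$, such that $t\bmod m\mathbb T$ factors through $\operatorname{Gal}(K/\mathbb Q)$.
\end{lemma}

\begin{proof}
The map $(\pi_i)_i$ is a homeomorphism of the compact group $\mathbb T$ onto a closed subset of $\prod_i\mathcal O_E$. The continuous class function $(\operatorname{tr}\rho_i)_i$ maps the dense set of conjugates of Frobenius elements into this subset, hence all of $G$. The map $t\bmod m\mathbb T$ to the finite set $\mathbb T/m\mathbb T$ is locally constant, so finitely many cosets $\sigma_jJ_j$ of open normal subgroups, on each of which it is constant, cover $G$. Let $K$ be the fixed field of $G_1\cap\bigcap_jJ_j$.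
\end{proof}

For $\sigma\in G$ with $\chi(\sigma)=-1$ let $C_\sigma$ be the Chebotarev set of $K$ and the class of $\sigma|_K$. All $Q\in C_\sigma$ satisfy $Q\equiv-1\pmod m$, so (H) applies to $C_\sigma$, and
\begin{equation}\label{eq:Csigma}
T(Q^2)=t(\sigma)\ \text{ on }M(k)\qquad(Q\in C_\sigma).
\end{equation}
The part of $\mathbb T$ that sees $F$ is $A=\mathbb T/\operatorname{Ann}_{\mathbb T}(F)$, a nonzero finite $k$-algebra: an element of $\mathbb T$ is zero in $A$ exactly when it kills $F$. In $k^\times$ we have $x^{m-4}=x^{-3}$, so Proposition~\ref{prop:B} follows from the identity $t=1+\chi^{-3}$ in $A$. We first prove it modulo maximal ideals.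

\begin{lemma}\label{lem:residual}
Assume \emph{(H)}. For every maximal ideal $\mathfrak n$ of $A$ we have $t\equiv1+\chi^{-3}\pmod{\mathfrak n}$. Consequently $A$ is a local ring with residue field $k$.
\end{lemma}

\begin{proof}
Let $\tilde{\mathfrak n}$ be the preimage of $\mathfrak n$ in $\mathbb T$. The product of the ideals $\ker\pi_i$ is $0$, so $\tilde{\mathfrak n}\supset\ker\pi_i$ for some $i$. The ring $\pi_i(\mathbb T)\subset\mathcal O_E$ is a domain finite over $\mathbb Z_m$, hence local with maximal ideal $\pi_i(\mathbb T)\cap\varpi\mathcal O_E$. So $\pi_i$ embeds $A/\mathfrak n$ in $\bar k$, and $t\bmod\mathfrak n$ becomes $\operatorname{tr}\bar\rho$ with $\bar\rho=\bar\rho_i$. If $\rho_i=1\oplus\chi_{\mathrm{cyc}}^{m-4}$ we are done. Let $\rho_i=\rho_f$.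

\emph{The reducible case.} Let $\bar\rho$ be a sum of two characters $G\to\bar k^\times$. By (G2) the eigenvalues of $\bar\rho$ on $I_2$ are $1$, so the characters are unramified outside $m\infty$. By the Kronecker--Weber theorem they factor through some $(\mathbb Z/m^r)^\times$, and having order prime to $m$ they factor through $k^\times$. So $\bar\rho=\chi^a\oplus\chi^b$. In the non-ordinary case $\psi^{m-4}$ would be a power of $\chi=\psi^{m+1}$ on $I_m$, forcing $m+1\mid m-4$, which is false. In the ordinary case $\{a,b\}=\{0,m-4\}$ modulo $m-1$, as claimed.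

\emph{The irreducible case does not occur.} Suppose that $\bar\rho$ is irreducible over $\bar k$. Let $\chi(\sigma)=-1$. By (H) there is a good $Q\in C_\sigma$, and Corollary~\ref{cor:good} with \eqref{eq:Csigma} gives $t(\sigma)^2=0$ in $A$. So $\operatorname{tr}\bar\rho(\sigma)=0$, while $\det\bar\rho(\sigma)=(-1)^{m-4}=-1$, and the Cayley--Hamilton theorem gives $\bar\rho(\sigma)^2=1$. Let $c\in G$ be complex conjugation: $\chi(c)=-1$ and $c^2=1$. For $\tau\in G_1$ we get $1=\bar\rho(\tau c)^2=\bar\rho(\tau)\bar\rho(c\tau c^{-1})$. So inversion on $\bar\rho(G_1)$ is conjugation by $\bar\rho(c)$, hence an automorphism, and $\bar\rho(G_1)$ is abelian. By Clifford's theorem the normal subgroup $G_1$ acts semisimply, so it acts through two characters. If they were equal, $\bar\rho(G)$ would be generated by scalars and one further element, because $G/G_1\cong k^\times$ is cyclic; it would be abelian, and $\bar\rho$ reducible. So $G_1$ has exactly two eigenlines. The group $G$ permutes them and, by irreducibility, does not fix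 them. Their stabilizer has index $2$ and contains $G_1$, so it consists of the $\sigma$ with $\chi(\sigma)$ a square. Every $\sigma$ with $\chi(\sigma)$ a nonsquare interchanges the lines and has trace $0$.

We test this on $I_m$ with (G3). In the ordinary case $1+x^{-3}=0$ for all nonsquares $x\in k^\times$. There are $\frac{m-1}2\ge6$ of them, but $x^3=-1$ has at most three solutions. (For $m=7$ the three nonsquares do satisfy $x^3=-1$.) In the non-ordinary case choose $\sigma\in I_m$ with $y=\psi(\sigma)$ a generator of $\mathbb F_{m^2}^\times$. Then $\chi(\sigma)=y^{m+1}$ generates $k^\times$ and is a nonsquare, so $y^{m-4}+y^{m(m-4)}=0$, that is, $y^{(m-1)(m-4)}=-1=y^{(m^2-1)/2}$. Hence $m-4\equiv\frac{m+1}2\pmod{m+1}$, so $m+1$ divides $\frac{m-9}2$, which is impossible as $0<\frac{m-9}2<m+1$.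

Finally, let $\mathfrak a\subset A$ be the ideal generated by the elements $T(p^2)-(1+p^{-3})$. Then $A/\mathfrak a$ is a quotient of $k$ and every maximal ideal contains $\mathfrak a$. So $\mathfrak a$ is the only maximal ideal and $A/\mathfrak a=k$.
\end{proof}

\section{$F$ is a Hecke eigenform}\label{sec:eigen}

By Lemma~\ref{lem:residual}, a power of $T(p^2)-(1+p^{-3})$ kills $F$; the first power has to do so. We remove the nilpotent part in two steps: first on the coset $\chi=-1$, using the finer information $T(Q^2)F\in V_Q$, and then on all of $G$, using matrix multiplication.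

\begin{proposition}\label{prop:coset}
Assume \emph{(H)}. Then $t(\sigma)F=0$ for all $\sigma\in G$ with $\chi(\sigma)=-1$.
\end{proposition}

\begin{proof}
Suppose that $F_\sigma=t(\sigma)F\ne0$. Let $C$ be the set of good primes in $C_\sigma$, which is infinite by (H), and $V_C=\bigcap_{Q\in C}V_Q$. The point is that, by \eqref{eq:Csigma} and Corollary~\ref{cor:good}, the single form $F_\sigma=T(Q^2)F$ lies in $V_Q$ for all $Q\in C$ at once, so $F_\sigma\in V_C$. We shall find in $V_C\otimes\bar k$ an eigenform that, like $\theta$, is supported on few square classes, and see that its eigenvalues cannot be $1+p^{-3}$.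

\emph{Step 1: a common eigenvector.} Let $Q\in C$ and $p\nmid2m$. If $p\ne Q$, the integers among $p^2n$, $n$, $n/p^2$ have the same $v_Q$ and the same $s_Q$, for $n\ge1$. So \eqref{eq:hecke} shows that $T(p^2)$ preserves $V_Q$; and since $\iota_Q$ multiplies the $n$-th coefficient of an element of $V_Q$ by $s_Q(n)$ and the constant term by a fixed scalar (Proposition~\ref{prop:VQ}(c)), $T(p^2)$ commutes with $\iota_Q$ on $V_Q$. If $p=Q$, then $T(p^2)=T(p'^2)$ on $M(k)$ for any other $p'\in C$ by \eqref{eq:Csigma}, so the same holds. Thus $V_C$ is stable under $\mathbb T$. Acting coefficientwise, the $\iota_Q$ with $Q\in C$ preserve $V_C$ and commute with each other. Let $Y\subset V_C\otimes\bar k$ be the $\bar k$-span of all images of $F_\sigma$ under products of elements of $\mathbb T$ and operators $\iota_Q$, $Q\in C$. It is nonzero, finite-dimensional and stable under these commuting operators, so it contains a common eigenvector $g=\sum b(n)q^n\ne0$. An element of $\operatorname{Ann}_{\mathbb T}(F)$ kills $F_\sigma$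 and commutes with all these operators, so it kills $Y$. Hence the eigencharacter $\mathbb T\to\bar k$ of $g$ factors through $A$, and Lemma~\ref{lem:residual} gives $T(p^2)g=(1+p^{-3})g$ for $p\nmid2m$. By Lemma~\ref{lem:val}, $g$ is not constant; fix $n_1\ge1$ with $b(n_1)\ne0$.

\emph{Step 2: the support of $g$.} Let $n\ge1$ with $b(n)\ne0$. For $Q\in C$ the eigenvalue of $\iota_Q$ on $g$ equals both $s_Q(n)$ and $s_Q(n_1)$. So $\bigl(\frac{nn_1}Q\bigr)=1$ for all $Q\in C$ with $Q\nmid nn_1$. Suppose that $\sqrt{nn_1}\notin K$. Then $K'=K(\sqrt{nn_1})$ is Galois over $\mathbb Q$ and quadratic over $K$, and one of the two extensions $\tilde\sigma$ of $\sigma|_K$ to $K'$ sends $\sqrt{nn_1}$ to $-\sqrt{nn_1}$, as do its conjugates. The Chebotarev set of $K'$ and the class of $\tilde\sigma$ is contained in $C_\sigma$, and by (H) it contains infinitely many good primes, so one with $Q\nmid nn_1$. This $Q$ lies in $C$ and has $\bigl(\frac{nn_1}Q\bigr)=-1$, a contradiction. So $\mathbb Q(\sqrt{nn_1})\subset K$ is unramified outside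 $2m\infty$, and $nn_1$ is a square times $1$, $2$, $m$ or $2m$.

\emph{Step 3: two formulas for one eigenvalue.} Let $p\nmid2mn_1$ be any prime. By Step 2, $v_p(n)=v_p(nn_1)$ is even whenever $n\ge1$ and $b(n)\ne0$, so $g\in V_p\otimes\bar k$. Comparing the coefficients of $q^{n_1}$ in Proposition~\ref{prop:VQ}(d) gives $1+p^{-3}=\pm p^{\lambda-1}(p+1)$ in $k$. Since $p^{\lambda-1}=p^{(m-1)/2}p^{-2}=\pm p^{-2}$, this reads $p^3+1=\pm p(p+1)$. By Dirichlet's theorem we may take $p\equiv2\pmod m$. Then $9=\pm6$, so $m$ divides $3$ or $15$, a contradiction.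
\end{proof}

For the last step one would like a representation of $G$ over $A$ with trace $t$. We do not have one. But if the $\rho_i$ are written in bases that diagonalize one well-chosen element, then the diagonal entries and the products of off-diagonal entries are expressed by traces, so they take values in the Hecke algebra, and that is enough.

\begin{proof}[Proof of Proposition~\ref{prop:B}]
\emph{The element $y$.} Let $x_0$ be a generator of $k^\times$ and $y_0\in G$ with $\chi(y_0)=x_0$. If the image of $y_0$ in a finite quotient of $G$ has order $m^er$ with $m\nmid r$, then for large $n$ we have $m^{n!}\equiv0\pmod{m^e}$ and $m^{n!}\equiv1\pmod r$. So $y=\lim_ny_0^{m^{n!}}$ exists in $G$, its image in every finite quotient has order prime to $m$, and $\chi(y)=x_0$. Let $\zeta\in\mathbb Z_m^\times$ be the Teichm\"uller lift of $x_0^{-3}$, the $(m-1)$-st root of unity reducing to it. Since $m-1\nmid6$, we have $x_0^{-6}\ne1$, so $\zeta-1$ and $\zeta-\zeta^{-1}$ are units of $\mathbb Z_m$. (This fails for $m=7$, where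 $\zeta=-1$.)

Being finite over $\mathbb Z_m$, the ring $\mathbb T$ is a product of local rings, and the local ring $A$ is a quotient of one factor $\mathbb T_0$. Let $I_0\subset I$ be the set of $i$ for which $\pi_i$ factors through $\mathbb T_0$; then $(\pi_i)_{i\in I_0}$ embeds $\mathbb T_0$ in $\prod_{i\in I_0}\mathcal O_E$. We write $t$ also for its projection to $\mathbb T_0$. Let $i\in I_0$. The rings $\mathbb T_0$ and $A$ have the same residue field $k$, so $\operatorname{tr}\bar\rho_i=1+\chi^{-3}$ by Lemma~\ref{lem:residual}, and $\det\bar\rho_i=\chi^{-3}$. Thus the eigenvalues of $\rho_i(y)$ reduce to $1$ and $x_0^{-3}$. The kernel of $GL_2(\mathcal O_E/\varpi^n)\to GL_2(\mathcal O_E/\varpi)$ is an $m$-group, and $\rho_i(y)\bmod\varpi^n$ has order prime to $m$; so this order does not depend on $n$, and $\rho_i(y)$ has finite order prime to $m$. Roots of unity of order prime to $m$ are determined by their reductions, so the eigenvalues of $\rho_i(y)$ are $1$ and $\zeta$. Choose a basis over $E$ with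
\[
\rho_i(y)=\begin{pmatrix}1&0\\0&\zeta\end{pmatrix},\qquad\rho_i=\begin{pmatrix}a_i&b_i\\c_i&d_i\end{pmatrix}.
\]

\emph{Functions with values in $\mathbb T_0$.} Put $a=(a_i)_{i\in I_0}$, $d=(d_i)_{i\in I_0}$ and $x(\sigma,\tau)=(b_i(\sigma)c_i(\tau))_{i\in I_0}$. From $t(\sigma)=a(\sigma)+d(\sigma)$ and $t(\sigma y)=a(\sigma)+\zeta d(\sigma)$ we get
\begin{equation}\label{eq:a}
a(\sigma)=\frac{\zeta t(\sigma)-t(\sigma y)}{\zeta-1}\in\mathbb T_0,\qquad d(\sigma)=t(\sigma)-a(\sigma)\in\mathbb T_0 .
\end{equation}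
Matrix multiplication gives
\begin{gather*}
a(\sigma\tau)=a(\sigma)a(\tau)+x(\sigma,\tau),\qquad d(\sigma\tau)=d(\sigma)d(\tau)+x(\tau,\sigma),\\
x(y\sigma y^{-1},\tau)=\zeta^{-1}x(\sigma,\tau),\qquad x(\sigma,y\tau y^{-1})=\zeta\,x(\sigma,\tau),\\
a(\sigma)d(\sigma)-x(\sigma,\sigma)=\chi_{\mathrm{cyc}}(\sigma)^{m-4},\qquad t(\sigma y^j)=a(\sigma)+\zeta^jd(\sigma).
\end{gather*}
The first formula shows that $x$ takes values in $\mathbb T_0$. So all these are identities in $\mathbb T_0$, and we may map them to $A$.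

\emph{Computation in $A$.} Let $\tau,\tau'\in G_1$. For $j=\frac{m-1}2$ we have $\chi(\tau y^j)=-1$, and $\zeta^j=-1$ because it lifts $(-1)^{-3}$. Proposition~\ref{prop:coset} gives $0=t(\tau y^j)=a(\tau)-d(\tau)$. So $a=d$ on $G_1$, and $a(\tau\tau')=d(\tau\tau')$ gives $x(\tau,\tau')=x(\tau',\tau)$. Replacing $\tau$ by $y\tau y^{-1}\in G_1$, we get $\zeta^{-1}x(\tau,\tau')=\zeta x(\tau',\tau)=\zeta x(\tau,\tau')$, so $x=0$ on $G_1\times G_1$. Since $\chi_{\mathrm{cyc}}(\tau)\in1+m\mathbb Z_m$ maps to $1$ in $A$, the determinant identity gives $a(\tau)^2=1$. Modulo the maximal ideal, $t(\tau)\equiv2$ and $t(\tau y)\equiv1+\zeta$, so \eqref{eq:a} gives $a(\tau)\equiv\frac{2\zeta-1-\zeta}{\zeta-1}=1$. Hence $a(\tau)+1$ is a unit, and $(a(\tau)-1)(a(\tau)+1)=0$ gives $a(\tau)=d(\tau)=1$.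

Every $\sigma\in G$ is $\tau y^j$ with $\tau\in G_1$ and $\chi(\sigma)=x_0^j$. So $t(\sigma)=1+\zeta^j=1+\chi(\sigma)^{-3}$ in $A$. For $\sigma=\mathrm{Frob}_p$ this says $T(p^2)F=(1+p^{m-4})F$.
\end{proof}

With Propositions~\ref{prop:A} and~\ref{prop:B}, the proof of Theorem~\ref{thm:main} is complete.

\begin{thebibliography}{9}

\bibitem{Cohen} Cohen, 1975.

\bibitem{Edixhoven} Edixhoven, \emph{The weight in Serre's conjectures on modular forms}.

\bibitem{Katz} Katz, \emph{$p$-adic properties of modular schemes and modular forms}.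

\bibitem{Koblitz} Koblitz, \emph{Introduction to Elliptic Curves and Modular Forms}.

\bibitem{Niwa} Niwa, 1975.

\bibitem{Shimura} Shimura, 1973.

\bibitem{Zheng} Qi-Yang Zheng, \emph{Arithmetic properties of overpartitions}, arXiv:2309.00302 (2023).

\end{thebibliography}
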